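\title{Maximal connected algebraic subgroups of the real Cremona group need not stay maximal over the complex numbers}

\begin{abstract}
In dimension at most $2$, if the identity component of the automorphism group of a rational real projective variety is a maximal connected algebraic subgroup of the real Cremona group, then its complexification is maximal in the complex Cremona group. We show that this fails in dimension $3$. The counterexample is an equivariant compactification of a real form of the homogeneous space $\mathrm{PGL}_2/A_4$ of ``tetrahedra''. Over $\mathbb C$ the group $\mathrm{PGL}_2$ acting on it is strictly contained in exactly two connected algebraic subgroups of the Cremona group, both isomorphic to $\mathrm{SO}_5$, and the real structure exchanges them. We also treat all dimensions $n\ge 3$ and all fields of characteristic zero that have a quadratic extension, and we determine the field extensions over which maximality is lost.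
\end{abstract}

\section{The question and the answer}

\subsection{Maximal connected algebraic subgroups}

All fields have characteristic zero. A variety over a field $k$ is an integral separated $k$-scheme of finite type; morphisms, rational maps and group actions are defined over $k$ unless we say otherwise. An algebraic group over $k$ is a $k$-group scheme of finite type (hence smooth), and ``connected'' always refers to the Zariski topology.

Let $Y$ be a variety over $k$. An \emph{algebraic subgroup} of $\operatorname{Bir}(Y)$ is given by an algebraic group $G$, a variety $Z$ with a faithful regular action of $G$, and a birational map $\psi\colon Y\dashrightarrow Z$, all over $k$. Conjugation by $\psi$ gives a faithful birational action of $G$ on $Y$, and $G$ is identified with its image in $\operatorname{Bir}(Y)$. An inclusion $G_1\subseteq G_2$ of algebraic subgroups is a closed immersion $G_1\hookrightarrow G_2$ of algebraic groups over $k$ compatible with the two birational actions on $Y$. A connected algebraic subgroup is \emph{maximal} if it is not strictly contained, in this sense, in another connected algebraic subgroup of $\operatorname{Bir}(Y)$.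

For a projective variety $X$, let $\operatorname{Aut}^\circ(X)$ be the identity component of its automorphism group scheme; it is an algebraic group acting faithfully on $X$. If $X$ is rational of dimension $n$, a birational map $\mathbb P^n_k\dashrightarrow X$ makes $\operatorname{Aut}^\circ(X)$ a connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^n_k)$, well defined up to conjugacy. If $X$ is real and $X_{\mathbb C}$ is its complexification, then $\operatorname{Aut}^\circ(X_{\mathbb C})=\operatorname{Aut}^\circ(X)\times_{\mathbb R}\mathbb C$.

Strict inclusions stay strict under complexification. So if $\operatorname{Aut}^\circ(X_{\mathbb C})$ is maximal over $\mathbb C$, then $\operatorname{Aut}^\circ(X)$ is maximal over $\mathbb R$. The question is the converse. For $n=1$ there is nothing to decide, because $\operatorname{Bir}(\mathbb P^1)=\mathrm{PGL}_2$ is itself a connected algebraic group. For $n=2$ the following facts are known.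
\begin{enumerate}
\item[(i)] Every connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^2_{\mathbb R})$ is conjugate to a subgroup of $\operatorname{Aut}^\circ(X)$, where $X$ is $\mathbb P^2_{\mathbb R}$, a Hirzebruch surface $\mathbb F_n$ with $n\ge0$, $n\neq1$, or the Weil restriction $\mathfrak R_{\mathbb C/\mathbb R}(\mathbb P^1_{\mathbb C})$, a real form of $\mathbb P^1_{\mathbb C}\times\mathbb P^1_{\mathbb C}$. These groups are maximal and pairwise not conjugate.
\item[(ii)] The maximal connected algebraic subgroups of $\operatorname{Bir}(\mathbb P^2_{\mathbb C})$ are the conjugates of $\operatorname{Aut}(\mathbb P^2_{\mathbb C})$, $\operatorname{Aut}^\circ(\mathbb P^1_{\mathbb C}\times\mathbb P^1_{\mathbb C})$ and $\operatorname{Aut}(\mathbb F_{n,\mathbb C})$, $n\ge2$.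
\item[(iii)] Consequently, if $\operatorname{Aut}^\circ(X)$ is maximal in $\operatorname{Bir}(\mathbb P^2_{\mathbb R})$, then $\operatorname{Aut}^\circ(X_{\mathbb C})$ is maximal in $\operatorname{Bir}(\mathbb P^2_{\mathbb C})$.
\end{enumerate}

\medskip
\noindent\textbf{Problem} (Terpereau and Zimmermann \cite{TZ}). \emph{Let $X$ be a rational real projective threefold such that $\operatorname{Aut}^\circ(X)$ is a maximal connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^3_{\mathbb R})$. Must $\operatorname{Aut}^\circ(X_{\mathbb C})$ be a maximal connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^3_{\mathbb C})$?}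
\medskip

Dimension two suggests ``yes'', and there is an obvious way to try to prove it: if a connected group $\Gamma$ strictly contains $\operatorname{Aut}^\circ(X_{\mathbb C})$, descend $\Gamma$ to $\mathbb R$. But the complexification of a real subgroup equals its own complex conjugate, so this can work only if $\Gamma=\overline\Gamma$. We construct an $X$ for which every connected algebraic subgroup strictly containing $\operatorname{Aut}^\circ(X_{\mathbb C})$ differs from its conjugate.

\begin{theorem}\label{thm:real}
There is a rational real projective threefold $X$ such that $\operatorname{Aut}^\circ(X)\cong\mathrm{PGL}_{2,\mathbb R}$ is a maximal connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^3_{\mathbb R})$, while $\operatorname{Aut}^\circ(X_{\mathbb C})\cong\mathrm{PGL}_{2,\mathbb C}$ is strictly contained in a connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^3_{\mathbb C})$ isomorphic to $\mathrm{SO}_5=\operatorname{Aut}(Q_3)$, where $Q_3\subset\mathbb P^4$ is the smooth quadric threefold. So the answer to the Problem is no.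
\end{theorem}

\subsection{The varieties}\label{sec:construction}

Let $k$ be a field with algebraic closure $\bar k$, let $L=\mathrm{PGL}_2$, and let $V$ be the space of binary quartic forms
\[
f=ax^4+4bx^3y+6cx^2y^2+4dxy^3+ey^4 ,
\]
on which $\mathrm{GL}_2$ acts by $g\cdot f=f\circ g^{-1}$. Then $L$ acts on $\mathbb P(V)=\mathbb P^4$. Put
\[
I(f)=ae-4bd+3c^2,\qquad Q=\{I=0\}\subset\mathbb P(V),\qquad h\colon[f]\mapsto[\,f_{xx}f_{yy}-f_{xy}^2\,].
\]
Thus $Q$ is a smooth quadric threefold and $h\colon\mathbb P(V)\dashrightarrow\mathbb P(V)$ is given by the Hessian. Let $U\subset Q$ be the open subset of forms without multiple roots. All these objects are defined over $\mathbb Q$. In Section~\ref{sec:quartics} we show that $Q$ and $U$ are $L$-stable, and that $h$ restricts to an $L$-equivariant involution $h\colon U\to U$.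

This involution lets us twist $U$. For $\sigma\in\operatorname{Gal}(\bar k/k)$ let $c_\sigma$ be the standard $\sigma$-semilinear automorphism of $\mathbb P(V)_{\bar k}$ (apply $\sigma$ to the coefficients). It preserves $Q$ and $U$, and commutes with $h$. For $d\in k^*$ put
\[
\tau_\sigma=\begin{cases}c_\sigma&\text{if }\sigma\sqrt d=\sqrt d,\\ h\,c_\sigma&\text{if }\sigma\sqrt d=-\sqrt d,\end{cases}
\qquad\text{acting on } U_{\bar k}.
\]
Since $h^2=1$ on $U$ and $h$ commutes with all $c_\sigma$, we have $\tau_\sigma\tau_\rho=\tau_{\sigma\rho}$. Let $U_d$ be the $k$-form of $U$ with this Galois action; that is, $U_d$ is the quotient of $U\times\operatorname{Spec}k[t]/(t^2-d)$ by the involution $(h,\,t\mapsto-t)$. We have $\tau_\sigma(gy)=\sigma(g)\tau_\sigma(y)$, because $h$ is $L$-equivariant, so $L$ acts on $U_d$ over $k$.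

To compactify $U_d$, note that the graph map $j\colon y\mapsto(y,h(y))$ embeds $U$ in $\mathbb P(V)\times\mathbb P(V)$ and satisfies
\[
j(c_\sigma y)=(c_\sigma y,\,c_\sigma h(y)),\qquad j(h c_\sigma y)=(c_\sigma h(y),\,c_\sigma y).
\]
So $j$ embeds $U_d$ over $k$ in the form of $\mathbb P(V)\times\mathbb P(V)$ on which $\sigma$ acts by $c_\sigma\times c_\sigma$, followed by the exchange of the factors if $\sigma\sqrt d=-\sqrt d$. This form is $\mathbb P(V)\times\mathbb P(V)$ itself if $d$ is a square, and the Weil restriction $\mathfrak R_{k(\sqrt d)/k}(\mathbb P(V))$ otherwise. Let $X_d$ be the closure of $U_d$ in it. It is a geometrically integral projective threefold. The diagonal action of $L$ on the product is defined over $k$ for this form, and it preserves $X_d$. Over $\bar k$ the two projections give $L$-equivariant birational morphisms $p_1,p_2\colon X_{d,\bar k}\to Q$ with $p_2=h\,p_1$ as rational maps, and we identify $U_{d,\bar k}$ with $U_{\bar k}$ by $p_1$.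

The threefold of Theorem~\ref{thm:real} is $X=X_{-1}$ over $k=\mathbb R$.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$.
\begin{enumerate}
\item[(1)] Every $k$-variety with an $L$-action that is geometrically transitive with geometric stabilizers isomorphic to $A_4$ is $L$-isomorphic to $U_d$ for a unique $d\in k^*/k^{*2}$. Each $U_d$ is $k$-rational.
\item[(2)] Let $m\ge0$ and let $d\in k^*$ be a non-square. Then $\operatorname{Aut}^\circ(X_d\times\mathbb P^m)=\mathrm{PGL}_2\times\mathrm{PGL}_{m+1}$, and this is a maximal connected algebraic subgroup of $\operatorname{Bir}(\mathbb P^{m+3}_k)$. For a field extension $k'/k$, its base change is maximal in $\operatorname{Bir}(\mathbb P^{m+3}_{k'})$ if and only if $\sqrt d\notin k'$.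
\item[(3)] Let $d\in k^*$. Over $\bar k$, the connected algebraic subgroups of $\operatorname{Bir}(X_{d,\bar k})$ strictly containing $L$ are exactly two, namely $\Gamma_i=p_i^{-1}\,\mathrm{SO}(V,I)\,p_i$ for $i=1,2$. Both are maximal. If $d$ is a non-square, $\operatorname{Gal}(k(\sqrt d)/k)$ exchanges them.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:dims}
Let $n\ge1$. The implication ``\,$\operatorname{Aut}^\circ(X)$ is maximal in $\operatorname{Bir}(\mathbb P^n_{\mathbb R})$ $\Rightarrow$ $\operatorname{Aut}^\circ(X_{\mathbb C})$ is maximal in $\operatorname{Bir}(\mathbb P^n_{\mathbb C})$'' holds for all rational real projective varieties $X$ of dimension $n$ if and only if $n\le2$.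
\end{corollary}

\begin{proof}
For $n=1$ the only maximal connected algebraic subgroup is $\mathrm{PGL}_2$, over both fields. For $n=2$ this is fact (iii). For $n\ge3$ take $X=X_{-1}\times\mathbb P^{n-3}$ and apply Theorem~\ref{thm:main}(2) with $k=\mathbb R$, $k'=\mathbb C$.
\end{proof}

\subsection{The idea, seen on one tetrahedron}\label{sec:idea}

Take $k=\mathbb R$, $d=-1$, and let $c$ be complex conjugation. Put $s=\sqrt{-3}$ and
\[
\Phi=x^4+2s\,x^2y^2+y^4,\qquad \Psi=x^4-2s\,x^2y^2+y^4 .
\]
Under stereographic projection $(X,Y,Z)\mapsto (X+iY)/(1-Z)$ of the unit sphere to $\mathbb P^1(\mathbb C)$, with coordinate $x/y$ and $s=i\sqrt3$, the four roots $\pm e^{i\pi/4}\sqrt{2-\sqrt3}$, $\pm e^{-i\pi/4}\sqrt{2+\sqrt3}$ of $\Phi$ are the images of $\tfrac1{\sqrt3}(\pm1,\pm1,\pm1)$ with product of signs $-1$. They are the vertices of a regular tetrahedron inscribed in a cube. The complex conjugates of these roots are the roots of $\Psi$; they are the vertices of the other tetrahedron inscribed in the cube, the \emph{dual} of the first. It will turn out that $U_{\mathbb C}$ is the single orbit $L\cdot[\Phi]\cong\mathrm{PGL}_2/A_4$, that $[\Phi]$ and $[\Psi]$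 have the same stabilizer, so that duality carries over to all points of this orbit, and that $h$ sends each ``tetrahedron'' to its dual.

So $U_{\mathbb C}$ has two $L$-equivariant open embeddings in the quadric $Q$, the inclusion and $h$. Each of them lets the group $\operatorname{Aut}(Q)=\mathrm{SO}(V,I)\cong\mathrm{SO}_5$ act birationally on $U_{\mathbb C}$, so $L$ lies in two copies $\Gamma_1,\Gamma_2$ of $\mathrm{SO}_5$. They differ, essentially because $h$ contracts a surface in $Q$ and so is not an automorphism of $Q$.

With the standard real structure $c$, the inclusion of $U$ in $Q$ is real, and $L$ is not maximal even over $\mathbb R$. Now replace $c$ by $\tau=h\,c$. Since $h$ has rational coefficients, $\tau^2=h^2c^2=1$, so $\tau$ is a real structure on $U_{\mathbb C}$; it has a real point, because $c[\Phi]=[\Psi]$ and hence $\tau[\Phi]=h[\Psi]=[\Phi]$. With $p_1$ the inclusion and $p_2=h$ we get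
\[
p_1\circ\tau=h\,c=c\,h=c\circ p_2 .
\]
The new real structure exchanges the two embeddings, hence the two groups $\Gamma_1$ and $\Gamma_2$, so neither is defined over $\mathbb R$. Concretely, $X$ is the closure of the orbit of the real point $([\Phi],[\Psi])$ in $\mathfrak R_{\mathbb C/\mathbb R}(\mathbb P^4)$, and its open orbit parametrizes tetrahedra, a real point being a tetrahedron whose complex conjugate is its dual.

Two things remain. The form $U_d$ must be rational over $k$, which is done in Section~\ref{sec:twists}. And there must be no connected groups strictly containing $L$ besides $\Gamma_1$ and $\Gamma_2$; this is the main work, in Section~\ref{sec:overgroups}. Section~\ref{sec:threefold} draws the conclusions for threefolds, and Section~\ref{sec:products} treats the products with $\mathbb P^m$.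

\section{Tetrahedra and their duals}\label{sec:quartics}

In this section $F$ is an algebraically closed field, and $L$, $V$, $Q$, $U$, $h$ are taken over $F$. We write $V_j$ for the irreducible representation of $\mathrm{SL}_2$ on binary forms of degree $j$, of dimension $j+1$. Representations of $\mathrm{SL}_2$ are completely reducible; those of $L=\mathrm{PGL}_2$ are the direct sums of $V_j$ with $j$ even. The space $V=V_4$ becomes an $L$-module when $g\in\mathrm{GL}_2$ acts by $f\mapsto\det(g)^2f\circ g^{-1}$.

\subsection{Invariance of $I$ and equivariance of $h$}
The substitution $x\mapsto x+uy$ changes the coefficients, to first order in $u$, by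
\[
\delta a=0,\quad \delta b=a,\quad \delta c=2b,\quad \delta d=3c,\quad\delta e=4d ,
\]
so $\delta I=4ad-4(ad+3bc)+12bc=0$ identically, and $I$ is invariant under these substitutions. Since $I$ is symmetric under $(a,b)\leftrightarrow(e,d)$, that is, under $x\leftrightarrow y$, it is also invariant under $y\mapsto y+ux$. These substitutions generate $\mathrm{SL}_2$, so $I$ is $\mathrm{SL}_2$-invariant, and looking at scalar matrices we get $I(f\circ g^{-1})=\det(g)^{-4}I(f)$. With the twisted action above, $L\subset\mathrm{SO}(V,I)$. The form $I$ is visibly nondegenerate. By Schur's lemma applied to $V\to V^*$, it is the only $L$-invariant quadratic form on $V$ up to scalars.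

By the chain rule the Hessian of $f\circ g^{-1}$ is $\det(g)^{-2}$ times the Hessian of $f$ composed with $g^{-1}$. So $h$ is $L$-equivariant.

\begin{proposition}\label{prop:U}
Let $s=\sqrt{-3}\in F$ and let $\Phi,\Psi$ be given by the formulas of Section~\textup{\ref{sec:idea}}.
\begin{enumerate}
\item[(a)] $U$ is a single $L$-orbit, $U=L\cdot[\Phi]$, and it is dense in $Q$. The complement $Q\setminus U$ consists of the forms with a root of multiplicity at least $3$.
\item[(b)] The stabilizer $A$ of $[\Phi]$ is isomorphic to $A_4$, and it is also the stabilizer of $[\Psi]\in U$.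
\item[(c)] $h[\Phi]=[\Psi]$ and $h[\Psi]=[\Phi]$. Hence $h$ restricts to a nontrivial $L$-equivariant involution of $U$.
\item[(d)] $h$ is defined along the surface $L\cdot[x^3y]\subset Q$ and maps it onto the curve $L\cdot[x^4]$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $f$ be a form in $Q$ with distinct roots. An element of $L$ fixing three points of $\mathbb P^1$ is trivial, so the stabilizer of $[f]$ embeds in the symmetric group of the four roots. It is finite, so the orbit of $[f]$ has dimension $3$ and is open in the irreducible threefold $Q$. Two nonempty open subsets of $Q$ meet, so there is at most one such orbit. To see that $[\Phi]\in U$, put $\lambda=s/3$, so that $\Phi=x^4+6\lambda x^2y^2+y^4$ and $\lambda^2=-\tfrac13$. Then $I(\Phi)=1+3\lambda^2=0$. The roots of $\Phi$ are distinct because $t^2+2st+1$ has discriminant $4s^2-4=-16$ and nonzero roots. So $U=L\cdot[\Phi]$. If a form in $Q$ has a double root, we may move the root to $x=0$; then $d=e=0$ and $0=I=3c^2$, so $x^3$ divides the form. Conversely, $I(x^3(ax+4by))=0$.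

(c) For $f=x^4+6\lambda x^2y^2+y^4$ we have $f_{xx}=12(x^2+\lambda y^2)$, $f_{yy}=12(\lambda x^2+y^2)$ and $f_{xy}=24\lambda xy$, so the Hessian of $\Phi$ is
\[
144\big[(x^2+\lambda y^2)(\lambda x^2+y^2)-4\lambda^2x^2y^2\big]
=144\lambda\Big[x^4+\frac{1-3\lambda^2}{\lambda}x^2y^2+y^4\Big].
\]
Here $\frac{1-3\lambda^2}\lambda=\frac2\lambda=\frac6s=-2s$. So $h[\Phi]=[\Psi]$, and replacing $s$ by $-s$ gives $h[\Psi]=[\Phi]$. The same replacement in (a) shows $[\Psi]\in U$. By equivariance $h$ is defined on all of $U=L\cdot[\Phi]$, maps it to $U$, and satisfies $h^2=1$ there. It is nontrivial because $[\Psi]\ne[\Phi]$.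

(b) Let $A=\operatorname{Stab}[\Phi]$, a subgroup of $S_4$ by (a). It contains the Klein four-group generated by the classes of $(x,y)\mapsto(-x,y)$ and $(x,y)\mapsto(y,x)$. It also contains the class of $(x,y)\mapsto(x+iy,x-iy)$, where $i=\sqrt{-1}$. Indeed $(x+iy)^4+(x-iy)^4=2x^4-12x^2y^2+2y^4$ and $(x+iy)(x-iy)=x^2+y^2$, so
\[
\Phi(x+iy,x-iy)=(2+2s)x^4+(-12+4s)x^2y^2+(2+2s)y^4,
\]
and $\frac{-12+4s}{2+2s}=\frac{(-6+2s)(1-s)}{4}=\frac{-6+8s-2s^2}{4}=2s$. The matrix of this substitution has trace $t=1-i$ and determinant $-2i=t^2$. By Cayley--Hamilton its cube is the scalar $-t^3$, so it has order $3$ in $L$. Thus $|A|$ is $12$ or $24$. If $|A|=24$, some element of $A$ acts on the roots as a transposition. Move its two fixed roots to $0$ and $\infty$; the element becomes $z\mapsto-z$, and $\Phi$ becomes a multiple of $xy(x^2-\alpha^2y^2)=x^3y-\alpha^2xy^3$ with $\alpha\ne0$. Here $4b=1$ and $4d=-\alpha^2$, so $I=-4bd=\alpha^2/4\ne0$, a contradiction. So $|A|=12$ and $A\cong A_4$. By equivariance of $h$ and (c), $A\subset\operatorname{Stab}[\Psi]$; both stabilizers have order $12$ since $[\Psi]\in U$, so they are equal.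

(d) For $f=x^3y$ we have $I(f)=0$ and the Hessian is $6xy\cdot0-(3x^2)^2=-9x^4\ne0$. The stabilizer of $[x^3y]$ is the group fixing the two points $x=0$ and $y=0$ of $\mathbb P^1$, a one-dimensional torus, so $L\cdot[x^3y]$ is a surface. The orbit $L\cdot[x^4]$ is a curve.
\end{proof}

\subsection{Tetrahedral subgroups of $\mathrm{PGL}_2$}
A finite subgroup of a Borel subgroup $B$ of $L$ meets the unipotent radical trivially, so it embeds in $B/R_u(B)\cong\mathbb G_m$ and is cyclic. In particular, point stabilizers of a finite subgroup of $L$ acting on $\mathbb P^1$ are cyclic.

\begin{lemma}\label{lem:A4}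
Let $A\subset L(F)$ be a subgroup isomorphic to $A_4$.
\begin{enumerate}
\item[(a)] Any two such subgroups are conjugate in $L(F)$.
\item[(b)] $|N_L(A)/A|\le2$.
\item[(c)] Every closed subgroup of $L$ containing $A$ has dimension $0$ or $3$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $K\subset A$ be the normal Klein four-group. An involution in $L$ is conjugate to $z\mapsto-z$. An element commuting with $z\mapsto -z$ preserves $\{0,\infty\}$, so it is $z\mapsto\gamma z$ or $z\mapsto\gamma/z$. The involutions among these other than $z\mapsto-z$ are the $z\mapsto\gamma/z$, and scaling the coordinate gives $\gamma=1$. So $K$ is conjugate to $\{\pm z,\pm1/z\}$. Commuting also with $z\mapsto1/z$ forces $\gamma=\pm1$, so $K$ is its own centralizer and $N_L(K)/K$ embeds in $\operatorname{Aut}(K)\cong S_3$. Now $A\subset N_L(K)$, and $A/K$ has order $3$. Since $S_3$ has only one subgroup of order $3$, $A/K$ is the only subgroup of order $3$ of $N_L(K)/K$. Hence $K$ determines $A$, and as all Klein four-groups in $L$ are conjugate, this proves (a). As $K$ is characteristic in $A$, the group $N_L(A)\subset N_L(K)$ has order at most $24$, which proves (b).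

(c) Let $M\supset A$ be closed of dimension $1$ or $2$. Then $M^0$ is a maximal torus, a one-dimensional unipotent group or a Borel subgroup, and $M\subset N_L(M^0)$ is contained in $N_L(T)$ for a maximal torus $T$ or in a Borel subgroup. The latter is impossible because $A$ is not cyclic. In the former case $A\cap T$ has index at most $2$ in $A$. Since $A_4$ has no subgroup of index $2$, we get $A\subset T$, so $A$ is abelian, a contradiction.
\end{proof}

Part (a) shows that every homogeneous space $L/A$ with $A\cong A_4$ is $L$-isomorphic to $U$. Part (c) says that $U$ has no $L$-equivariant map onto a curve or a surface; it will do most of the work in Section~\ref{sec:overgroups}.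

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(a)] The only $L$-equivariant morphisms $U\to Q$ with dense image are the inclusion and $h$.
\item[(b)] $h|_U$ does not extend to an automorphism of $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The image is a dense orbit, so it is $U$. If $[\Phi]\mapsto g[\Phi]$, then $A\subset\operatorname{Stab}(g[\Phi])=gAg^{-1}$, so $g\in N_L(A)$. By Lemma~\ref{lem:A4}(b) there are at most two possible images $g[\Phi]$, and the image of $[\Phi]$ determines the morphism. The inclusion and $h$ are two such morphisms.

(b) An extension agrees with $h$ wherever $h$ is defined on $Q$. By Proposition~\ref{prop:U}(d) it would map a surface onto a curve, contradicting injectivity.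
\end{proof}

\section{The quadratic twists}\label{sec:twists}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(1)}, classification]
By Lemma~\ref{lem:A4}(a), a $k$-variety as in (1) becomes $L$-isomorphic to $U$ over $\bar k$. So these varieties are the forms of the quasi-projective $L$-variety $U$, which are classified by $H^1(k,\operatorname{Aut}_L(U_{\bar k}))$. By Lemma~\ref{lem:two}(a), $\operatorname{Aut}_L(U_{\bar k})=\{1,h\}$, and Galois acts trivially on it as $h$ commutes with the $c_\sigma$. So the set of forms is $H^1(k,\mathbb Z/2)=k^*/k^{*2}$. The class of $d$ is the cocycle equal to $1$ or $h$ according as $\sigma$ fixes $\sqrt d$ or not, and its form is $U_d$.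
\end{proof}

For rationality the idea is to fiber $U_d$ over the curve of orbits of a Borel subgroup $B\subset L$. Such groups have no nontrivial torsors over fields, so only the curve matters. It is a form of $\mathbb P^1$, and we must find a $k$-point on it.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(1)}, rationality]
Let $B\cong\mathbb G_a\rtimes\mathbb G_m$ be the stabilizer of $\infty\in\mathbb P^1$ in $L$, defined over $k$.

\emph{The quotient over $\bar k$.} Write $U=L/A$ with $A=\operatorname{Stab}[\Phi]$. The map $L\to\mathbb P^1$, $g\mapsto g^{-1}\infty$, is a $B$-torsor for left multiplication, and it is equivariant for right multiplication by $A$ on $L$ and the right action $y\cdot a=a^{-1}y$ on $\mathbb P^1$. Dividing by $A$ we get a surjective morphism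
\[
\kappa\colon U\to\bar C:=\mathbb P^1/A\cong\mathbb P^1,\qquad gA\mapsto A\cdot g^{-1}\infty .
\]
Its fibers are the $B$-orbits: if $g'^{-1}\infty=ag^{-1}\infty$ with $a\in A$, then $b:=g'ag^{-1}$ fixes $\infty$, so $g'A=bgA$ with $b\in B$. The stabilizer of $gA$ in $B$ is $B\cap gAg^{-1}$, which is isomorphic to $\operatorname{Stab}_A(g^{-1}\infty)$. Let $W\subset\mathbb P^1$ be the open set where $A$ acts freely, $C^0=W/A$, and $U^0=\kappa^{-1}(C^0)$, the set of points with trivial stabilizer in $B$. The preimage $\widetilde W$ of $W$ in $L$ is an $A$-torsor over $U^0$, and $W$ is an $A$-torsor over $C^0$; hence $\widetilde W=U^0\times_{C^0}W$. So $U^0\to C^0$ becomes the $B$-torsor $\widetilde W\to W$ after the \'etale surjective base change $W\to C^0$, and therefore is a $B$-torsor.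

\emph{Descent to $k$.} Since $\tau_\sigma(by)=\sigma(b)\tau_\sigma(y)$ for $b\in B$, the maps $\tau_\sigma$ permute the $B$-orbits, and the stabilizer of $\tau_\sigma(y)$ in $B$ is the image under $\sigma$ of that of $y$. So they preserve $U^0$. As $C^0=U^0/B$, they induce unique semilinear automorphisms of $C^0$, which are compatible with products and extend to the smooth completion $\bar C$; by density they are compatible with $\kappa$ on all of $U$. To see that they form a (continuous) descent datum, let $k_1=k(\sqrt d,\sqrt{-3})$. Over $k_1$ the form $U_d$ becomes $U$, the point $[\Phi]$ is rational, and the whole construction is defined over $k_1$, with $A$ regarded as a finite group scheme over $k_1$. So $\bar C$ and $C^0$ have $k$-structures for which $\kappa$ is defined over $k$ and $U^0\to C^0$ is a $B$-torsor over $k$.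

\emph{A $k$-point on $\bar C$.} Each of the three involutions of $A$ has two fixed points on $\mathbb P^1$. Stabilizers in $A$ are cyclic of order at most $3$, so these fixed points are six distinct points with stabilizers of order $2$. The $A$-orbit of one of them has $12/2=6$ elements, so they form one $A$-orbit. Hence there is exactly one $B$-orbit in $U$ whose stabilizers have order $2$. It is Galois-stable, so its image in $\bar C$ is a $k$-point. Thus $\bar C$ is a form of $\mathbb P^1$ with a $k$-point, and $\bar C\cong\mathbb P^1_k$.

\emph{Conclusion.} Let $K=k(\bar C)$. Since $H^1(K,\mathbb G_a)=1$ and $H^1(K,\mathbb G_m)=1$, the exact sequence of $1\to\mathbb G_a\to B\to\mathbb G_m\to1$ gives $H^1(K,B)=1$. So the $B$-torsor $U^0\to C^0$ is trivial over the generic point, and $U_d$ is birational over $k$ to $B\times\mathbb P^1_k$, which is rational.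
\end{proof}

The next lemma says that, for a non-square $d$, the twisted Galois action is incompatible with either embedding of $U$ in $Q$.

\begin{lemma}\label{lem:obstruction}
Let $d\in k^*$ be a non-square and let $\sigma\in\operatorname{Gal}(\bar k/k)$ with $\sigma\sqrt d=-\sqrt d$. Let $Y$ be an $L$-variety over $\bar k$ that is $L$-isomorphic to $Q$, and let $U_{\bar k}\hookrightarrow Y$ be an $L$-equivariant open immersion. Then there is no $\sigma$-semilinear automorphism of $Y$ whose restriction to $U_{\bar k}$ is $\tau_\sigma$.
\end{lemma}

\begin{proof}
Let $\sigma_Y$ be such an automorphism, $\theta\colon Y\to Q$ an $L$-isomorphism and $\epsilon=\theta|_U$. By Lemma~\ref{lem:two}(a), $\epsilon$ is the inclusion or $h$; in both cases it maps $U$ to $U$ and commutes there with $h$ and $c_\sigma$. Then $c_\sigma^{-1}\theta\sigma_Y\theta^{-1}$ is a $\bar k$-linear automorphism of $Q$ which on $U$ equals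
\[
c_\sigma^{-1}\,\epsilon\,\tau_\sigma\,\epsilon^{-1}=c_\sigma^{-1}\,\epsilon\,h\,c_\sigma\,\epsilon^{-1}=h ,
\]
contradicting Lemma~\ref{lem:two}(b).
\end{proof}

\section{Overgroups over an algebraically closed field}\label{sec:overgroups}

Let $F$ be algebraically closed. We now find all connected groups $G\supset L$ acting faithfully and transitively on a threefold in which $L$ has the open orbit $U$. A non-finite algebraic group is called \emph{simple} if it is semisimple and has no proper nontrivial connected closed normal subgroup. Recall that $\mathrm{PGL}_2(F)$ is simple as an abstract group.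

The first two lemmas dispose of abelian varieties and of commutative normal subgroups.

\begin{lemma}\label{lem:linear}
Let $G$ be a connected algebraic group over $F$ acting faithfully and transitively on a unirational variety $O$. Then $G$ is linear.
\end{lemma}

\begin{proof}
Let $H$ be the stabilizer of a point $o$. By Chevalley's theorem there is a surjective homomorphism $\alpha\colon G\to D$ with affine kernel onto an abelian variety $D$. The variety $O=G/H$ maps onto the abelian variety $D/\alpha(H)$. Since $O$ is unirational, this map is constant, so $\alpha(H)=D$. The group $H\cap Z(G)$ is normal in $G$ and fixes $o$, so it acts trivially on $O$ and is trivial. Hence $H$ embeds in $G/Z(G)$, which is affine (Rosenlicht). So $H$ is affine, and so is its quotient $D$. Being affine, complete and connected, $D$ is trivial, and $G=\ker\alpha$ is affine.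
\end{proof}

\begin{lemma}\label{lem:commutative}
Let $L$ act on a threefold $Y$ with an open orbit $L$-isomorphic to $U$. There is no connected commutative linear algebraic group $N$ acting simply transitively on $Y$, together with an action of $L$ on $N$ by group automorphisms, such that $l(ny)=({}^{l}n)(ly)$ for all $l\in L$, $n\in N$, $y\in Y$.
\end{lemma}

\begin{proof}
Suppose $N$ exists. Write $N=T\times W$ with $T$ a torus and $W$ a vector group. Both are stable under $L$, and $L$ acts trivially on $T$ because $L$ is connected and tori are rigid. Since $W$ is $L$-stable, $L$ acts on the $T$-torsor $Y/W$, and this action commutes with $T$. So it is given by a homomorphism $L\to T$, which is trivial. But $L$ has an open orbit on $Y/W$, so $Y/W$ is a point and $T=1$.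

So $N=W\cong\mathbb G_a^3$. Choose $y_0\in Y$ and identify $W$ with $Y$ by $w\mapsto wy_0$. Automorphisms of the vector group $W$ are linear in characteristic $0$, so $l(wy_0)=({}^lw)(ly_0)$ shows that $L$ acts on $Y\cong\mathbb A^3$ by affine transformations. These extend to a linear action on $F^4$ that preserves a linear function with $Y$ as its level set $1$. By complete reducibility the kernel of this function has an $L$-stable complement, which meets $Y$ in a fixed point. With this point as origin, $Y$ is a three-dimensional $L$-module, so $3V_0$ or $V_2$. Neither has an open orbit: the first is trivial and the second has the discriminant as an invariant. This is a contradiction.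
\end{proof}

\begin{proposition}\label{prop:overgroups}
Let $G$ be a connected algebraic group over $F$ acting faithfully and transitively on a threefold $O$. Let $L=\mathrm{PGL}_2$ be embedded as a closed subgroup of $G$ with an open orbit in $O$ that is $L$-isomorphic to $U$. Then either $G=L$, or there is an $L$-equivariant isomorphism $O\cong Q$ identifying $G$ with $\mathrm{SO}(V,I)$.
\end{proposition}

The plan is as follows. By Lemma~\ref{lem:A4}(c) the action of $G$ on $O$ preserves no fibration over a curve or a surface. This forces $G$ to be simple and, if $G\ne L$, the point stabilizers to be maximal parabolic subgroups. Then $O$ is $\mathbb P^3$ or a quadric, and representations of $\mathrm{SL}_2$ decide.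

\begin{proof}
Let $o$ be a point of the open $L$-orbit, $H=\operatorname{Stab}_G(o)$ and $A=H\cap L\cong A_4$, so $O=G/H$. As $O$ is dominated by the rational variety $L$, the group $G$ is linear by Lemma~\ref{lem:linear}.

\smallskip
\emph{Step 1: there is no closed subgroup $K$ with $H\subset K\subset G$ and $\dim H<\dim K<\dim G$.} Otherwise $G/K$ has dimension $1$ or $2$. The image in $G/K$ of the open $L$-orbit is an open $L$-orbit, with stabilizer $L\cap K\supset A$ of dimension $2$ or $1$. This contradicts Lemma~\ref{lem:A4}(c).

\smallskip
\emph{Step 2: every nontrivial connected closed normal subgroup $N$ of $G$ is transitive on $O$.} If $\dim NH=\dim H$, then $N\subset H$; being normal, $N$ lies in all stabilizers and acts trivially, a contradiction. So $NH=G$ by Step 1.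

\smallskip
\emph{Step 3: $G$ is semisimple.} Otherwise let $N$ be the last nontrivial term of the derived series of the radical of $G$. It is connected, commutative and normal, hence transitive. Its point stabilizers are conjugate in the commutative group $N$, hence equal, hence trivial. So $N$ is simply transitive, and $L$ acts on it by conjugation. This contradicts Lemma~\ref{lem:commutative}.

\smallskip
\emph{Step 4: $G$ is simple.} Otherwise $G=G_1G_2$ with nontrivial connected semisimple normal subgroups $G_1,G_2$ that commute and have finite intersection. Both are transitive. A point stabilizer in $G_1$ commutes with the transitive group $G_2$, so it acts trivially and is trivial. Thus $G_1$, and likewise $G_2$, acts simply transitively. Hence both have dimension $3$ and type $A_1$, $\dim H=3$, and $H\cap G_i=1$. The idea is now that $O$ is $G_1$ with $G_1\times G_2$ acting by left and right translations, and $L$ is either in one factor or a diagonal.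

Dividing $G$ by its finite center we get $G_{\mathrm{ad}}=\mathrm{PGL}_2\times\mathrm{PGL}_2$. Since $L$ has trivial center, it injects into $G_{\mathrm{ad}}$; each of its two projections is trivial or an isomorphism. If one is trivial, then, as $L$ is connected, $L\subset G_1$ or $L\subset G_2$, so $L$ acts freely on $O$, contradicting $A\ne1$. So the image $\bar L$ of $L$ is the graph of an automorphism of $\mathrm{PGL}_2$.

Let $\bar H$ be the image of $H^0$. Since $H\cap G_i=1$ and the center is finite, $\bar H$ projects to each factor with finite kernel, hence onto, because $\dim\bar H=3$. Each of these kernels is a normal subgroup of $\bar H$ contained in one factor. As $\bar H$ projects onto that factor, the kernel is a finite normal subgroup of it, hence trivial. So $\bar H$ too is the graph of an automorphism. All automorphisms of $\mathrm{PGL}_2$ are inner, so both graphs are conjugate to the diagonal and $\bar L=g\bar Hg^{-1}$ for some $g\in G$. Taking identity components of the preimages in $G$ we get $L=gH^0g^{-1}$, so $L$ fixes $o'=g\cdot o$. The isomorphism $G_1\to O$, $g_1\mapsto g_1o'$, is then $L$-equivariant for the action of $L$ on $G_1$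 by conjugation. But $g_1\mapsto\operatorname{tr}(\operatorname{Ad}(g_1)|_{\operatorname{Lie}G_1})$ is a nonconstant function invariant under conjugation, so $L$ has no open orbit, a contradiction.

\smallskip
\emph{Step 5: the stabilizer is a maximal parabolic.} Assume $G\neq L$, so $\dim G>3$ and the rank $r$ of $G$ is at least $2$. We first bound $r$ from above. A maximal torus $T$ of $G$ acts faithfully on the normal variety $O$. By Sumihiro's theorem $O$ has a nonempty $T$-stable affine open subset. By faithfulness the weights of $T$ on its coordinate ring generate the character group of $T$. Choose finitely many weight functions whose weights generate it; where none of them vanishes, stabilizers in $T$ are trivial. So $r=\dim T\le3$, and $G$ has one of the types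
\[
\begin{array}{c|cccccc}
 &A_2&B_2&G_2&A_3&B_3&C_3\\ \hline
\dim G&8&10&14&15&21&21\\
\dim H=\dim G-3&5&7&11&12&18&18
\end{array}
\]

The group $H^0$ is not reductive. Indeed, a connected reductive group of rank $\rho$ has dimension $\rho$ plus the number of its roots, which is even. If $H^0$ is reductive and $r=2$, then $\dim H$ is odd, so $\rho=1$ and $\dim H\le3$, a contradiction. If $r=3$, then $\dim H$ is even, so $\rho\in\{0,2\}$. Root systems of rank at most two have $0,2,4,6,8$ or $12$ roots, so $\dim H\in\{0,2,4,6,8,10,14\}$. This excludes $12$ and $18$.

Hence $R_u(H^0)\ne1$. By the theorem of Borel and Tits, the normalizer of a nontrivial connected unipotent subgroup $R$ of a connected reductive group is contained in a parabolic subgroup $P$ with $R\subset R_u(P)$; in particular $P$ is proper. So $H\subset N_G(R_u(H^0))\subset P$ with $P\subsetneq G$ parabolic. By Step 1, $\dim P=\dim H$, and since $P$ is connected, $H=P$. Again by Step 1 there is no parabolic subgroup strictly between $P$ and $G$, so $P$ is maximal.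

\smallskip
\emph{Step 6: $O$ is $\mathbb P^3$ or a quadric.} For a maximal parabolic $P$ the dimension of $G/P$ is the number of positive roots of $G$ minus that of the Levi subgroup, whose type is obtained by deleting one node of the Dynkin diagram. This gives
\[
\begin{array}{ll}
A_2:\ 3-1=2;& A_3:\ 6-3=3\ \text{(end nodes)},\quad 6-2=4\ \text{(middle node)};\\
B_2:\ 4-1=3;& B_3,\ C_3:\ 9-4=5,\quad 9-2=7,\quad 9-3=6;\\
G_2:\ 6-1=5.&
\end{array}
\]
So $G$ has type $A_3$ (with an end node) or $B_2$. The center of $G$ lies in every parabolic subgroup, so it acts trivially, and $G$ is adjoint. In type $A_3$ we get $G=\mathrm{PGL}_4$ and $O$ is $\mathbb P^3$ or its dual. In type $B_2$ we have $G=\mathrm{SO}_5\cong\mathrm{PSp}_4$, and the quotients by its two maximal parabolics are the quadric threefold and $\mathbb P^3$. So either $O\cong\mathbb P^3$ and $G\subset\mathrm{PGL}_4$, or $G=\mathrm{SO}(W,q)$ with $\dim W=5$ and $O=\{q=0\}\subset\mathbb P(W)$.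

\smallskip
\emph{Step 7: $O\not\cong\mathbb P^3$.} If $O\cong\mathbb P^3$, the inclusion $L\to\mathrm{PGL}_4$ lifts to a four-dimensional representation of $\mathrm{SL}_2$. The possibilities are as follows.
\begin{itemize}
\item $V_3$: the open orbit consists of the binary cubics with distinct roots, and its stabilizers have order $6$, since $L$ is sharply transitive on ordered triples of distinct points.
\item $V_2\oplus V_0$, with coordinates $(q,t)$: $\operatorname{disc}(q)/t^2$ is a nonconstant invariant rational function.
\item $2V_1$: this gives $\mathbb P(\mathrm{Mat}_2)$ with left multiplication, and the open orbit $\{\det\ne0\}$ has trivial stabilizers.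
\item $V_1\oplus2V_0$: the ratio of the last two coordinates is invariant.
\item $4V_0$: the action is trivial.
\end{itemize}
None has an open orbit with stabilizers $A_4$.

\smallskip
\emph{Step 8: the quadric.} If $G=\mathrm{SO}(W,q)$, then $W$ is a faithful five-dimensional $L$-module, so $W\cong V_4$ or $W\cong V_2\oplus2V_0$. In the second case the ratio of the two trivial coordinates is invariant, and it is nonconstant on $\{q=0\}$, which lies in no hyperplane; so there is no open orbit. Hence $W\cong V_4=V$. By uniqueness of the invariant quadratic form, $q$ corresponds to $I$ up to a scalar. The isomorphism $W\cong V$ induces the desired isomorphism $O\cong Q$.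
\end{proof}

\section{The threefold}\label{sec:threefold}

We first pass from birational to regular actions. The lemma is stated for general $M$ because it will be used for $L$ and for $L\times\mathrm{PGL}_{m+1}$.

\begin{lemma}\label{lem:regularize}
Let $M$ be a connected algebraic group over $k$ and $\Omega$ a $k$-variety with a faithful, geometrically transitive action of $M$. Let $G\supset M$ be a connected algebraic subgroup of $\operatorname{Bir}(\Omega)$, given by a faithful action of $G$ on a variety $Z$ and $\psi\colon\Omega\dashrightarrow Z$. Then $\psi$ is an open immersion. Moreover, $G_{\bar k}$ has an open orbit $O\subset Z_{\bar k}$ on which it acts faithfully, $O$ contains $\psi(\Omega_{\bar k})$ and is stable under $\operatorname{Gal}(\bar k/k)$, and the Galois action on $O$ extends that on $\Omega_{\bar k}$.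
\end{lemma}

\begin{proof}
$M$ and $G$ are geometrically connected because they have a rational point. So $\Omega$ is geometrically integral, and so is $Z$, which is birational to $\Omega$. Work over $\bar k$. The map $\psi$ is $M$-equivariant, that is, $\psi=g^{-1}\psi g$ for $g\in M(\bar k)$. So the domain of $\psi$ is $M$-stable, hence all of $\Omega$. The image of $\psi$ is a dense $M$-orbit, and orbits are open in their closures, so it is open. The map $\psi$ has the form $M/S\to M/S''$ with $S\subset S''$; its fibers are translates of $S''/S$. As $\psi$ is birational, $S=S''$ and $\psi$ is an isomorphism onto its open image. Thus $\psi$ is an open immersion over $\bar k$, and this descends to $k$.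

Let $O$ be the $G_{\bar k}$-orbit containing $\psi(\Omega_{\bar k})$. It contains a nonempty open set, so it is open, and it is the only open $G_{\bar k}$-orbit of the irreducible variety $Z_{\bar k}$. The action of $G_{\bar k}$ on this dense subset is faithful. The semilinear automorphisms of $Z_{\bar k}$ coming from Galois permute the $G_{\bar k}$-orbits, so they preserve $O$. They extend those of $\Omega_{\bar k}$ because $\psi$ is defined over $k$.
\end{proof}

The action of $L$ on $U_d$ is faithful, since its kernel is a finite normal subgroup of $\mathrm{PGL}_2$.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(3)}]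
Each $p_i$ is $L$-equivariant and birational, so $\Gamma_i$ is a connected algebraic subgroup of $\operatorname{Bir}(X_{d,\bar k})$ containing $L$, strictly because $\dim\Gamma_i=10>3$.

Let $G$ be any connected algebraic subgroup over $\bar k$ strictly containing $L$. By Lemma~\ref{lem:regularize} (over $\bar k$, with $M=L$ and $\Omega=U$) and Proposition~\ref{prop:overgroups}, there is an open immersion $\psi\colon U\to O$ into the open $G$-orbit and an $L$-isomorphism $\theta\colon O\to Q$ with $\theta G\theta^{-1}=\mathrm{SO}(V,I)$. By Lemma~\ref{lem:two}(a) the map $\theta\psi\colon U\to Q$ is the inclusion or $h$, that is, $p_1$ or $p_2$. So $G=\Gamma_1$ or $G=\Gamma_2$.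

Suppose $\Gamma_1=\Gamma_2$. Then $h=p_2p_1^{-1}$ normalizes $\mathrm{SO}(V,I)$ in $\operatorname{Bir}(Q)$: for each $g\in\mathrm{SO}(V,I)$ there is $g'\in\mathrm{SO}(V,I)$ with $hg=g'h$. Comparing domains, the domain of $h$ on $Q$ is stable under the transitive group $\mathrm{SO}(V,I)$. So $h$ is regular on $Q$, and as $h^2=1$ it is an automorphism of $Q$, contradicting Lemma~\ref{lem:two}(b). So $\Gamma_1\ne\Gamma_2$.

A connected algebraic subgroup strictly containing $\Gamma_i$ strictly contains $L$, so it is $\Gamma_1$ or $\Gamma_2$, which is impossible because $\dim\Gamma_1=\dim\Gamma_2$. So both are maximal.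

Let $d$ be a non-square. An element $\sigma$ of $\operatorname{Gal}(\bar k/k)$ acts on $\operatorname{Bir}(X_{d,\bar k})$ by $\varphi\mapsto\tau_\sigma\varphi\tau_\sigma^{-1}$. If $\sigma\sqrt d=\sqrt d$, then $\tau_\sigma=c_\sigma$ commutes with $h$, so $p_i\tau_\sigma=c_\sigma p_i$ and $\tau_\sigma^{-1}\Gamma_i\tau_\sigma=\Gamma_i$, because $c_\sigma$ normalizes $\mathrm{SO}(V,I)$. If $\sigma\sqrt d=-\sqrt d$, then $p_1\tau_\sigma=hc_\sigma p_1=c_\sigma p_2$, hence
\[
\tau_\sigma^{-1}\,\Gamma_1\,\tau_\sigma=p_2^{-1}c_\sigma^{-1}\,\mathrm{SO}(V,I)\,c_\sigma p_2=\Gamma_2 ,
\]
and likewise $p_2\tau_\sigma=c_\sigma p_1$ gives $\tau_\sigma^{-1}\Gamma_2\tau_\sigma=\Gamma_1$. So the action of $\operatorname{Gal}(\bar k/k)$ on $\{\Gamma_1,\Gamma_2\}$ factors through $\operatorname{Gal}(k(\sqrt d)/k)$, whose generator exchanges the two groups.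
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(2)} for $m=0$]
The construction of $X_d$ commutes with extension of the base field. If $\sqrt d\in k'$, then $p_1$ is defined over $k'$, and $L\subsetneq p_1^{-1}\mathrm{SO}(V,I)p_1$ shows that $L$ is not maximal over $k'$.

If $\sqrt d\notin k'$, we may replace $k$ by $k'$ and must show that $L$ is maximal over $k$ when $d$ is a non-square. Suppose $G\supsetneq L$, and let $O$ be as in Lemma~\ref{lem:regularize}, with $M=L$ and $\Omega=U_d$. By Proposition~\ref{prop:overgroups}, $O$ is $L$-isomorphic to $Q$. For $\sigma$ with $\sigma\sqrt d=-\sqrt d$, the automorphism of $O$ given by $\sigma$ extends $\tau_\sigma$ on $U_{\bar k}$. This contradicts Lemma~\ref{lem:obstruction}. So $L$ is maximal in $\operatorname{Bir}(X_d)\cong\operatorname{Bir}(\mathbb P^3_k)$. Since $L\subset\operatorname{Aut}^\circ(X_d)$, and the latter is a connected algebraic subgroup, $\operatorname{Aut}^\circ(X_d)=L$.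
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:real}}]
Take $k=\mathbb R$, $d=-1$, $X=X_{-1}$. It is rational by Theorem~\ref{thm:main}(1), and $\operatorname{Aut}^\circ(X)=\mathrm{PGL}_{2,\mathbb R}$ is maximal by the case $m=0$ of Theorem~\ref{thm:main}(2). Over $\mathbb C$ the group $\operatorname{Aut}^\circ(X_{\mathbb C})=\mathrm{PGL}_{2,\mathbb C}$ is strictly contained in $\Gamma_1\cong\mathrm{SO}(V,I)\cong\mathrm{SO}_5$. Finally, $\operatorname{Aut}(Q_3)=\mathrm{PO}_5=\mathrm{SO}_5$, since automorphisms of $Q_3$ are linear and $\mathrm O_5=\{\pm1\}\times\mathrm{SO}_5$.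
\end{proof}

\section{Products with projective spaces}\label{sec:products}

Let $m\ge1$, $P=\mathrm{PGL}_{m+1}$ and $M=L\times P$, acting on $\Omega=U\times\mathbb P^m$. The new difficulty is that $G\supset M$ may now preserve fibrations: $\Omega$ has the two projections. We show that, up to finite quotients of $U$, there are no others, and that $G$ splits accordingly; the factor containing $L$ is then controlled by Proposition~\ref{prop:overgroups} applied to the fibers over $\mathbb P^m$.

\begin{proposition}\label{prop:products}
Let $G$ be a connected algebraic group over the algebraically closed field $F$ acting faithfully and transitively on a variety $O$. Let $M=L\times P$ be a closed subgroup of $G$ with an open orbit $M$-isomorphic to $\Omega=U\times\mathbb P^m$. Then either $G=M$; or $G=G_a\times P$ with $L\subset G_a$, the projection $\Omega\to\mathbb P^m$ extends to a $G$-equivariant morphism $\pi\colon O\to\mathbb P^m$, and every fiber of $\pi$ is $L$-isomorphic to $Q$.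
\end{proposition}

\begin{proof}
Let $o\in\Omega$ and $H=\operatorname{Stab}_G(o)$, so $H\cap M=A\times P_0$ with $A\cong A_4$ and $P_0\subset P$ the stabilizer of a point of $\mathbb P^m$, a maximal parabolic subgroup. $O$ is dominated by the rational variety $M$, so $G$ is linear by Lemma~\ref{lem:linear}.

\smallskip
\emph{Step 1: equivariant quotients of $O$.} Let $K\supset H$ be closed with $\dim K>\dim H$, and let $S=M\cap K\supset A\times P_0$. The group $S\cap P$ contains $P_0$, so it is $P_0$ or $P$. It is normalized by $\operatorname{pr}_P(S)$, so if it is $P_0$ then $\operatorname{pr}_P(S)\subset N_P(P_0)=P_0$. Thus $S=S_L\times P_0$ or $S=S_L\times P$ with $S_L=S\cap L\supset A$, and by Lemma~\ref{lem:A4}(c) $S_L$ is finite or equal to $L$. The image of $\Omega$ in $G/K$ is an open orbit isomorphic to $M/S$. Since $\dim G/K<\dim O=m+3$, the case $S=S_L\times P_0$ with $S_L$ finite is excluded, and one of the following holds.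
\begin{itemize}
\item[(i)] $S=M$. Then $G/K$ is a point, and $K=G$.
\item[(ii)] $S=L\times P_0$. The open orbit is $\mathbb P^m$; as it is complete, $G/K=\mathbb P^m$, with $L$ acting trivially and $P$ in the standard way.
\item[(iii)] $S=S_L\times P$ with $S_L$ finite. The open orbit is $L/S_L$, and $P$ acts trivially on $G/K$.
\end{itemize}

Let $N\ne1$ be a connected closed normal subgroup of $G$. As in Step 2 of Proposition~\ref{prop:overgroups}, $\dim NH>\dim H$ by faithfulness, so one of (i)--(iii) holds for $K=NH$; we call it the \emph{type} of $N$. The $N$-orbits are the fibers of $O\to G/NH$. In detail: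
\begin{itemize}
\item Type (i): $N$ is transitive on $O$.
\item Type (ii): $O\to G/NH=\mathbb P^m$ is a $G$-equivariant map whose restriction to $\Omega$ is the projection $\Omega\to\mathbb P^m$. So it does not depend on $N$, and we call it $\pi$. Let $\rho\colon G\to\operatorname{Aut}(\mathbb P^m)=\mathrm{PGL}_{m+1}$ be the resulting action on $\mathbb P^m$. Then $N,L\subset\ker\rho$ and $\rho|_P$ is an isomorphism. The $N$-orbit $\pi^{-1}(y)$ contains $U\times\{y\}$ as an open subset.
\item Type (iii): an $N$-orbit through $(u,y)\in\Omega$ is irreducible of dimension $m$. Since $P$ acts trivially on $G/NH$, it contains the $P$-orbit $\{u\}\times\mathbb P^m$, which is complete of dimension $m$. So it equals $\{u\}\times\mathbb P^m$.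
\end{itemize}
In what follows we use repeatedly that an affine variety contains no complete subvariety of positive dimension, such as $\{u\}\times\mathbb P^m$; here $m\ge1$ is needed.

\smallskip
\emph{Step 2: $G$ is semisimple.} Otherwise let $N\ne1$ be a connected commutative closed normal subgroup, as in Step 3 of Proposition~\ref{prop:overgroups}. In type (i), $N$ is simply transitive because it is commutative and faithful, so $O\cong N$ is affine, which is impossible. In type (iii), Borel's fixed point theorem gives a fixed point of $N$ on its complete orbit $\{u\}\times\mathbb P^m$, which is impossible. In type (ii), let $Y=\pi^{-1}(y)$. It is a threefold, an $N$-orbit, and $L$ preserves it with open orbit $U\times\{y\}$. The quotient of $N$ by its kernel on $Y$ acts simply transitively on $Y$, and $L$ acts on this quotient by conjugation. This contradicts Lemma~\ref{lem:commutative}.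

\smallskip
\emph{Step 3: $G$ is not simple.} Suppose it is. If $H^0$ were reductive, $G/H=O$ would be affine by the theorem of Matsushima and Richardson, which is impossible. So, as in Step 5 of Proposition~\ref{prop:overgroups}, Borel--Tits shows that $H$ is contained in a proper parabolic subgroup. Let $R\supset H$ be any proper parabolic. If $\dim R>\dim H$, then by Step 1 (type (ii) or (iii) for $K=R$) $L$ or $P$ acts trivially on $G/R$; but the kernel of the action of the simple group $G$ on $G/R\ne\mathrm{pt}$ is finite, a contradiction. So $\dim R=\dim H$ and $R=H$. Thus $H$ is a maximal parabolic, so $O=G/H$ is a smooth projective variety with $\operatorname{Pic}(O)\cong\mathbb Z$. Hence every nonzero effective divisor on $O$ is ample. A prime divisor contained in $O\setminus\Omega$ would be ample but disjoint from the curves in $\{u\}\times\mathbb P^m\subset\Omega$, which is impossible. So $O\setminus\Omega$ has codimension at least $2$. Since $A$ is finite, $U\cong L/A$ is affine, and as $\dim U=3$ it has a nonconstant regular function. Its pullback to $\Omega$ extends to the normal projective variety $O$, so it is constant, a contradiction.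

\smallskip
\emph{Step 4: no simple factor is transitive.} Let $G_1,\dots,G_r$, $r\ge2$, be the simple factors of $G$. Suppose one of them, say $G_1$, has type (i), and let $G'=G_2\cdots G_r$. Point stabilizers in $G'$ commute with the transitive group $G_1$, so they act trivially and are trivial. Hence $G'$ acts freely, and its orbits are isomorphic to the affine variety $G'$. In types (i) and (iii) an orbit of $G'$ would contain $\{u\}\times\mathbb P^m$, so $G'$ has type (ii), and $\dim G'=3$. Now $G'\subset\ker\rho$ and $G=G_1G'$, so $\rho(G_1)=\rho(G)\supset\rho(P)=\mathrm{PGL}_{m+1}$. As $G_1$ is simple, $\ker\rho|_{G_1}$ is finite. So $\dim\ker\rho=\dim G-\dim G_1=3$ and $(\ker\rho)^0=G'$. Since $L\subset\ker\rho$ is connected, $L\subset G'$ acts freely, contradicting $A\ne1$.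

\smallskip
\emph{Step 5: splitting.} So each $G_i$ has type (ii) or (iii). If all had type (iii), $G$ would preserve every $\{u\}\times\mathbb P^m$, but $L$ does not. So some factor has type (ii), and $\pi$ and $\rho$ exist. Let $G_a$ be the product of the factors of type (ii) and $G_b$ the product of those of type (iii). Then $G_a\subset\ker\rho$, so $\rho(G_b)=\rho(G)=\mathrm{PGL}_{m+1}$. The group $G_b$ preserves each $\{u\}\times\mathbb P^m$, which $\pi$ maps isomorphically to $\mathbb P^m$. So $\ker\rho|_{G_b}$ acts trivially on each of these sets, hence on $\Omega$ and on $O$, and it is trivial. Therefore $\rho\colon G_b\to\mathrm{PGL}_{m+1}$ is an isomorphism, $\ker\rho=G_a$, $G=G_a\times G_b$, and $L\subset\ker\rho=G_a$.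

\smallskip
\emph{Step 6: conclusion.} Let $y\in\mathbb P^m$. The group $G_a$ is transitive on $\pi^{-1}(y)$, since it contains a factor of type (ii). It acts faithfully there: $G_b$ commutes with $G_a$ and permutes the fibers of $\pi$ transitively, so an element of $G_a$ acting trivially on one fiber acts trivially on all. The fiber contains the open $L$-orbit $U\times\{y\}$. By Proposition~\ref{prop:overgroups}, either $G_a=L$, or $G_a\cong\mathrm{SO}(V,I)$ compatibly with $L$, and every fiber of $\pi$ is $L$-isomorphic to $Q$.

It remains to identify $G_b$ with $P$. As $P$ commutes with $L\subset G_a$, the projection of $P$ to $G_a$ lies in the centralizer $C_{G_a}(L)$. This is trivial: for $G_a=L$ since $L$ has trivial center; for $G_a\cong\mathrm{SO}(V,I)$ since $V$ is an irreducible $L$-module, so the centralizer consists of scalars in $\mathrm{SO}_5$. So $P\subset G_b$, and $P=G_b$ since both are connected of the same dimension. If $G_a=L$, then $G=M$.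
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(2)} for $m\ge1$]
Note that $X_d\times\mathbb P^m$ is rational by (1), and that $M=L\times P$ acts faithfully on it. If $\sqrt d\in k'$, then $p_1$ is defined over $k'$ and identifies $M$ birationally with a subgroup of $\mathrm{SO}(V,I)\times P$ acting on $Q\times\mathbb P^m$. The inclusion is strict, so $M$ is not maximal over $k'$.

If $\sqrt d\notin k'$, replace $k$ by $k'$; so $d$ is a non-square in $k$ and we must show that $M$ is maximal over $k$. Suppose $G\supsetneq M$. By Lemma~\ref{lem:regularize} with $\Omega=U_d\times\mathbb P^m$, the group $G_{\bar k}$ has an open orbit $O$ containing $\Omega_{\bar k}$, and the Galois action on $O$ extends that on $\Omega_{\bar k}$. Let $\pi\colon O\to\mathbb P^m$ be as in Proposition~\ref{prop:products}. It is compatible with the Galois actions, because this holds on the dense subset $\Omega_{\bar k}$. Let $y\in\mathbb P^m(k)$ and $\sigma\sqrt d=-\sqrt d$. The semilinear automorphism of $O$ given by $\sigma$ preserves $Y=\pi^{-1}(y)$, which is $L$-isomorphic to $Q$, and restricts to $\tau_\sigma$ on the open subset $U_{\bar k}\times\{y\}$. This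 contradicts Lemma~\ref{lem:obstruction}. So $M$ is maximal, and as $M\subset\operatorname{Aut}^\circ(X_d\times\mathbb P^m)$, the two are equal.
\end{proof}

\begin{thebibliography}{1}
\bibitem{TZ} Ronan Terpereau and Susanna Zimmermann, \emph{Real forms of Mori fiber spaces with many symmetries}, arXiv:2403.14493 (2024).
\end{thebibliography}
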